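# Faithfulness of the Fock representation of the $q$-commutation relations on the universal $C^*$-algebra

Conventions. A representation is a unital $*$-homomorphism into $B(H)$ with $H\neq 0$. Inner products are linear in the first variable. For a word $I=(i_1,\dots,i_k)$ we write $|I|=k$ and $a_I=a_{i_1}\cdots a_{i_k}$, so that $a_I^*=a_{i_k}^*\cdots a_{i_1}^*$; the empty word gives $\mathbf 1$. The hat in $a_{i_1}\cdots\widehat{a_{i_m}}\cdots a_{i_k}$ means that this letter is left out.

## 1. The $q$-commutation relations and their universal $C^*$-algebra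

**Definition ($q$-CCR).** Let $q\in(-1,1)$ and let $n\ge1$ be an integer. The $*$-algebra $q$-CCR is generated by $a_1,\dots,a_n$ and their adjoints, with the relations
$$a_i^*a_j=\delta_{ij}\mathbf 1+q\,a_ja_i^*,\qquad i,j=1,\dots,n. \tag{1}$$

There is no relation between $a_i$ and $a_j$ alone. The relations say only how to move a star to the right. For example
$$a_1^*a_2a_1=q\,a_2a_1^*a_1=q\,a_2+q^2a_2a_1a_1^* .$$
In general, each use of (1) lowers the number of pairs "starred letter to the left of an unstarred letter", so the process ends, and **every element is a linear combination of Wick monomials $a_Ia_J^*$**.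

The relations are homogeneous for the grading $\deg a_i=1$, $\deg a_i^*=-1$. The degree-zero part, written $A_0^{\rm alg}$, is spanned by the $a_Ia_J^*$ with $|I|=|J|$.

**Definition (universal $C^*$-algebra).** In a representation $\pi$ by bounded operators, $a_i^*a_i=\mathbf 1+q\,a_ia_i^*$ gives $\|\pi(a_i)\|^2\le1+|q|\,\|\pi(a_i)\|^2$, so
$$\|\pi(a_i)\|\le(1-|q|)^{-1/2}. \tag{2}$$
Hence $\|x\|=\sup_\pi\|\pi(x)\|$ is finite for every polynomial $x$. The completion of $q$-CCR in this seminorm is $A=C^*(q\text{-CCR})$. Bounded representations of the relations are the same as representations of $A$.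

*Example.* For $n=1$ and $q=0$, a representation of $A$ is an isometry. For $n=1$ and any $q\in(-1,1)$, the scalar $a=z(1-q)^{-1/2}$ with $|z|=1$ satisfies $a^*a-q\,aa^*=1$, so $A$ has one-dimensional representations.

## 2. The $q$-deformed Fock space

**Definition ($q$-inner product).** On $\bigoplus_{k\ge0}(\mathbb C^n)^{\otimes k}$ (algebraic sum, with $(\mathbb C^n)^{\otimes0}=\mathbb C\Omega$ and $\Omega$ a unit vector, the vacuum), different degrees are orthogonal and
$$\langle\xi_1\otimes\cdots\otimes\xi_k,\ \eta_1\otimes\cdots\otimes\eta_k\rangle_q=\sum_{\sigma\in S_k}q^{\mathrm{inv}(\sigma)}\langle\xi_{\sigma(1)},\eta_1\rangle\cdots\langle\xi_{\sigma(k)},\eta_k\rangle ,$$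
where $\mathrm{inv}(\sigma)$ counts the pairs $l<m$ with $\sigma(l)>\sigma(m)$.

For $|q|<1$ this form is positive definite. (This is a recalled fact; it also falls out of Section 6.) Let $F_k$ be $(\mathbb C^n)^{\otimes k}$ with the $q$-inner product, and let $\mathcal F^q=\bigoplus_kF_k$ be the Hilbert space completion. We write $\langle\cdot,\cdot\rangle_0$ and $\|\cdot\|_0$ for the ordinary tensor inner product and its norms.

*Example.* In $F_2$ we have $\|e_1\otimes e_1\|_q^2=1+q$, $\|e_1\otimes e_2\|_q^2=1$ and $\langle e_1\otimes e_2,e_2\otimes e_1\rangle_q=q$. So tensors with different letters need not be orthogonal. For $n=1$, $\|e^{\otimes k}\|_q^2=\sum_\sigma q^{\mathrm{inv}(\sigma)}=[k]_q[k-1]_q\cdots[1]_q$ with $[k]_q=1+q+\cdots+q^{k-1}$ (sort by the position of the letter $1$: if it stands in position $m$ it takes part in $m-1$ inversions).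

**Definition (Fock representation).** Let $e_1,\dots,e_n$ be the standard basis of $\mathbb C^n$, and put $L_i\xi=e_i\otimes\xi$. We check that these are bounded operators satisfying (1).

First, the adjoint. In $\langle e_j\otimes\xi,\eta\rangle_q$ with $\eta=\eta_1\otimes\cdots\otimes\eta_k$, sort the permutations by $m=\sigma^{-1}(1)$. The letter $e_j$ is then paired with $\eta_m$. Position $m$ carries the smallest value, so it is in exactly $m-1$ inversions, one with each earlier position. The rest is an arbitrary pairing of $\xi$ with $\eta_1\otimes\cdots\widehat{\eta_m}\cdots\otimes\eta_k$. Hence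
$$L_j^*(e_{i_1}\otimes\cdots\otimes e_{i_k})=\sum_{m=1}^kq^{m-1}\delta_{j,i_m}\,e_{i_1}\otimes\cdots\widehat{e_{i_m}}\cdots\otimes e_{i_k},\qquad L_j^*\Omega=0. \tag{3}$$
Applying (3) to $e_j\otimes\eta$ and separating $m=1$ from $m\ge2$ gives $L_i^*L_j=\delta_{ij}+q\,L_jL_i^*$ on algebraic tensors. Now let $c_k=\|L_i|_{F_k}\|^2$. Then $\|L_i\eta\|^2=\|\eta\|^2+q\|L_i^*\eta\|^2$ gives $c_k\le1+|q|c_{k-1}$, and $c_0=1$. So $c_k\le(1-|q|)^{-1}$ for all $k$, and $L_i$ extends to a bounded operator on $\mathcal F^q$.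

The Fock representation is $\pi_F(a_i)=L_i$. It extends to $A$; its image is the $C^*$-algebra $\mathcal E_q$ generated by $L_1,\dots,L_n$. The vacuum is cyclic, since $\pi_F(a_{i_1}\cdots a_{i_k})\Omega=e_{i_1}\otimes\cdots\otimes e_{i_k}$.

*Example.* For $n=1$, (3) reads $L^*e^{\otimes k}=[k]_q\,e^{\otimes(k-1)}$, so $LL^*$ acts on $F_k$ as the number $[k]_q=\frac{1-q^k}{1-q}$.

## 3. Injectivity of $C^*(q\text{-CCR})\to\mathcal E_q$

A representation can be injective on a dense $*$-algebra and fail to be injective on the completion. For instance, restriction $C([-1,1])\to C([0,\tfrac12])$ is injective on polynomials, because a nonzero polynomial has finitely many zeros, but it kills every continuous function supported in $[-1,0]$.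

The following facts are recalled for $n\ge2$.

1. $\pi_F$ is faithful on the $*$-algebra $q$-CCR ($0<|q|<1$).
2. For $q=0$ the universal $C^*$-algebra is the Cuntz–Toeplitz algebra $\mathbb K\mathcal O_n$, and its Fock representation is faithful.
3. Dykema and Nica proved $\mathcal E_q\simeq\mathbb K\mathcal O_n$ for $|q|<0.44$, and constructed an embedding of $\mathbb K\mathcal O_n$ into $\mathcal E_q$ for all $|q|<1$.
4. Kennedy showed that $\mathcal E_q$ embeds into $\mathbb K\mathcal O_n$ and that $\mathcal E_q$ is exact.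

The problem, from Alexey Kuzmin, "CCR and CAR algebras are connected via a path of Cuntz-Toeplitz algebras", arXiv:2203.10058 (2022), asks: for which $n\ge2$ and $0<|q|<1$ is $\pi_F$ faithful on all of $C^*(q\text{-CCR})$? In other words, is the norm of every polynomial in every bounded representation at most its norm on Fock space? The answer could depend on $q$ and $n$. It does not.

**Theorem 1.** For all $n\ge1$ and $q\in(-1,1)$, the map $\pi_F:C^*(q\text{-CCR})\to\mathcal E_q$ is injective. In particular, for every $n\ge2$ and every $0<|q|<1$, $\pi_F$ is a faithful representation of $C^*(q\text{-CCR})$.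

## 4. One generator, and $q=0$

**One generator.** Take the scalar representation $\pi_z(a)=z(1-q)^{-1/2}$. It has no vacuum vector: $\pi_z(a)^*$ kills nothing. Let $x=\sum_mc_m\,a^m(a^*)^m$ be a degree-zero polynomial. Then $\pi_z(x)=\sum_mc_m(1-q)^{-m}$. On $F_k$ with $k\geq\deg x$, $\pi_F(x)$ is multiplication by $\sum_mc_m[k]_q[k-1]_q\cdots[k-m+1]_q$. Since $[k]_q\to(1-q)^{-1}$, these numbers converge to $\pi_z(x)$, so $|\pi_z(x)|\le\|\pi_F(x)\|$. A representation without vacuum is seen by the Fock space far from the vacuum.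

**The case $q=0$.** Let $\pi$ be a representation on $H$; we drop $\pi$ from the notation. The relation $a_i^*a_j=\delta_{ij}$ gives $a_I^*a_J=\delta_{IJ}$ for $|I|=|J|$, so the word map
$$A_k:F_k\otimes H\to H,\qquad A_k(e_{i_1}\otimes\cdots\otimes e_{i_k}\otimes h)=a_{i_1}\cdots a_{i_k}h$$
is an isometry. For $k\ge1$ we have $a_j^*A_k=A_{k-1}(L_j^*\otimes1)$, and always $a_iA_k=A_{k+1}(L_i\otimes1)$. So for $x=x^*$ of degree zero and $k$ large, $\pi(x)A_k=A_k(\pi_F(x)|_{F_k}\otimes1)$. The range of $A_k$ reduces $\pi(x)$, and there $\pi(x)$ has norm at most $\|\pi_F(x)\|$.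

The complement of the range is made of vacua. Put $p=1-\sum_ia_ia_i^*$, the projection onto $W=\bigcap_i\ker a_i^*$. Since $A_{l+1}A_{l+1}^*=\sum_{|I|=l}a_I\bigl(\sum_ia_ia_i^*\bigr)a_I^*$,
$$1-A_kA_k^*=\sum_{l<k}\bigl(A_lA_l^*-A_{l+1}A_{l+1}^*\bigr)=\sum_{|I|<k}a_I\,p\,a_I^* .$$
So the complement lies in the closed span of the vectors $a_Iw$, $w\in W$. One has $\langle a_Iw,a_Jw'\rangle=\delta_{IJ}\langle w,w'\rangle$: for $|I|<|J|$ the operator $a_I^*a_J$ is $0$ or $a_{J'}$ with $J'$ nonempty, and $\langle w,a_{J'}w'\rangle=0$; the case $|I|>|J|$ is symmetric. So on this span $\pi$ is $\pi_F\otimes1_W$. Hence $\|\pi(x)\|\le\|\pi_F(x)\|$ for self-adjoint $x$ of degree zero, and for all $x$ of degree zero by passing to $x^*x$.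

Two things were used: $A_k$ intertwines $\pi(x)$ with $\pi_F(x)\otimes1$, and what $A_k$ misses is a multiple of the Fock representation.

## 5. Where the isometry argument stops for $q\ne0$

For $\xi\in(\mathbb C^n)^{\otimes k}$ let $a(\xi)$ be the linear extension of $e_{i_1}\otimes\cdots\otimes e_{i_k}\mapsto a_{i_1}\cdots a_{i_k}$. Induction on $k$ from (1) gives
$$a_j^*a_{i_1}\cdots a_{i_k}=\sum_{m=1}^kq^{m-1}\delta_{j,i_m}\,a_{i_1}\cdots\widehat{a_{i_m}}\cdots a_{i_k}+q^k\,a_{i_1}\cdots a_{i_k}a_j^* .$$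
(Write $a_j^*a_{i_1}=\delta_{j,i_1}+q\,a_{i_1}a_j^*$ and apply the formula for $k-1$ letters to $a_j^*a_{i_2}\cdots a_{i_k}$.) By (3) the sum is $a(L_j^*(e_{i_1}\otimes\cdots\otimes e_{i_k}))$, so
$$a_j^*\,a(\xi)=a(L_j^*\xi)+q^k\,a(\xi)\,a_j^*,\qquad\xi\in F_k,\ k\ge1. \tag{4}$$
So the intertwining is exact up to a term with the small factor $q^k$. It is natural to repeat the argument for $q=0$ with small errors. There are two obstacles.

*First obstacle.* The remainder $q^ka(\xi)a_j^*$ is not of the form $A_{k-1}(\cdots)$. This can be repaired: split off the last letter of $\xi$, writing $a(\xi)=\sum_pa(r_p\xi)a_p$. The price is that we must bound the map "remove the last letter", $r_p:F_k\to F_{k-1}$, in the deformed norms and uniformly in $k$; otherwise the factor $q^k$ may be lost. Section 6 does this.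

*Second obstacle.* Suppose we have $\pi(x)A_k=A_kX_k$ with $\|X_k\|$ close to $\|\pi_F(x)\|$. To bound $\pi(x)$ on the range of $A_k$ we must compare $\|A_kX_k\zeta\|$ with $\|A_k\zeta\|$, and this asks for a lower bound on $A_k$, with control in $k$. For $q=0$, $A_k$ was an isometry. For $q\ne0$ take the first map, $a:\mathbb C^n\otimes H\to H$, $a(e_i\otimes h)=\pi(a_i)h$. With $\Sigma$ the flip of $\mathbb C^n\otimes\mathbb C^n$, relation (1) says
$$a^*a=1+(1\otimes a)(q\Sigma\otimes1)(1\otimes a^*),$$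
since both sides send $e_j\otimes h$ to $\sum_ie_i\otimes(\delta_{ij}+q\,\pi(a_ja_i^*))h$. This yields $\|a\|^2\le(1-|q|)^{-1}$ and
$$a^*a\ \ge\ 1-|q|\,\|a\|^2\ \ge\ \frac{1-2|q|}{1-|q|} .$$
For $|q|\ge\frac12$ this says nothing. For $0<|q|<\frac12$, iterating it along $A_k=a(1\otimes a)\cdots(1_{k-1}\otimes a)$ gives a bound that decays exponentially in $k$. The complement of the closure of the range is also no longer described by a projection formula. At this point the approach stops.

The way past the second obstacle is to take adjoints and test on an eigenvector. If $x=x^*$ and $\pi(x)h=\lambda h$ with $|\lambda|=\|x\|$, then $\pi(x)A_k=A_kX_k$ gives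
$$X_k^*\,(A_k^*h)=A_k^*\pi(x)h=\lambda\,(A_k^*h).$$
So $|\lambda|\le\|X_k\|$ as soon as $A_k^*h\ne0$. **No lower bound on $A_k$ is needed, only that one vector is nonzero.** And if $A_k^*h=0$, then $h$ is killed by all $a_I^*$ with $|I|=k$, which will produce a vacuum vector. Such an $h$ exists after a suitable choice of $\pi$.

## 6. Removing the last letter

This section bounds the map $r_p$ uniformly in $k$. The algebra is done for general operators satisfying braid relations, because it is used again in Section 12.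

For $0\le\rho<1$ put
$$\omega_\rho=\prod_{m\ge2}\frac{1-\rho^m}{1+\rho^{m-1}}>0 ;$$
the product converges to a positive number because $\sum\rho^m<\infty$. We write $\omega=\omega_{|q|}$.

**Lemma 2.** Let $\tau_1,\dots,\tau_{k-1}$ be bounded operators on a Hilbert space with $\|\tau_i\|\le\rho<1$, $\tau_i\tau_{i+1}\tau_i=\tau_{i+1}\tau_i\tau_{i+1}$, and $\tau_i\tau_j=\tau_j\tau_i$ for $|i-j|\ge2$. Put $S_1=1$, $S_m=\tau_1\tau_2\cdots\tau_{m-1}$ and $R_{(m)}=\sum_{j=1}^mS_j$. Then for $2\le m\le k$
$$R_{(m)}(1-S_m)=(1-\tau_1S_m)R_{(m-1)} , \tag{5}$$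
and $R_{(k)}$ is invertible with $\|R_{(k)}^{-1}\|\le\omega_\rho^{-1}$.

*Proof.* For $1\le i\le m-2$ we have $S_m\tau_i=\tau_{i+1}S_m$: move $\tau_i$ left past $\tau_{m-1},\dots,\tau_{i+2}$, use $\tau_i\tau_{i+1}\tau_i=\tau_{i+1}\tau_i\tau_{i+1}$, and move the left factor $\tau_{i+1}$ past $\tau_{i-1},\dots,\tau_1$. Hence for $1\le j\le m-1$,
$$S_mS_j=\tau_2\cdots\tau_j\,S_m,\qquad \tau_1S_mS_j=S_{j+1}S_m .$$
So the right side of (5) is $R_{(m-1)}-\sum_{j=2}^mS_jS_m$. The left side is $R_{(m-1)}+S_m-\sum_{j=1}^mS_jS_m$, and its $j=1$ term cancels $S_m$. The two sides agree.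

Since $\|S_m\|\le\rho^{m-1}<1$ and $\|\tau_1S_m\|\le\rho^m<1$, both brackets in (5) are invertible. Starting from $R_{(1)}=1$, induction shows that $R_{(m)}=(1-\tau_1S_m)R_{(m-1)}(1-S_m)^{-1}$ is invertible, with
$$\|R_{(m)}^{-1}\|\le\|1-S_m\|\,\|R_{(m-1)}^{-1}\|\,\|(1-\tau_1S_m)^{-1}\|\le\frac{1+\rho^{m-1}}{1-\rho^m}\,\|R_{(m-1)}^{-1}\| .$$
All factors $\frac{1+\rho^{m-1}}{1-\rho^m}$ are at least $1$, so every finite product of them, for $m=2,\dots,k$, is at most $\omega_\rho^{-1}$. $\square$

*Check at $m=2$.* Identity (5) is $(1+\tau_1)(1-\tau_1)=1-\tau_1^2$, and the bound is $\frac{1+\rho}{1-\rho^2}=\frac1{1-\rho}$.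

Let $r_p:(\mathbb C^n)^{\otimes k}\to(\mathbb C^n)^{\otimes(k-1)}$ be $r_p(e_{i_1}\otimes\cdots\otimes e_{i_k})=\delta_{p,i_k}\,e_{i_1}\otimes\cdots\otimes e_{i_{k-1}}$, so that $\xi=\sum_pr_p\xi\otimes e_p$. For example, $r_1(e_2\otimes e_1)=e_2$ and $r_2(e_2\otimes e_1)=0$. For $n=1$ we have $\|r_1e^{\otimes k}\|_q^2/\|e^{\otimes k}\|_q^2=1/[k]_q$; already at $k=2$ this is $1/(1+q)$, so a constant depending on $q$ cannot be avoided.

**Lemma 3.** $\sum_p\|r_p\xi\|_q^2\le\omega^{-1}\|\xi\|_q^2$ for all $\xi\in F_k$, $k\ge1$.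

*Proof.* **Step 1: write the $q$-inner product through an operator and split off the last position.** We have $\langle\xi,\eta\rangle_q=\langle P_k\xi,\eta\rangle_0$ with
$$P_k=\sum_{\sigma\in S_k}q^{\mathrm{inv}(\sigma)}U_\sigma,\qquad U_\sigma(\xi_1\otimes\cdots\otimes\xi_k)=\xi_{\sigma(1)}\otimes\cdots\otimes\xi_{\sigma(k)} .$$
Since $U_\sigma^*=U_{\sigma^{-1}}$ and $\mathrm{inv}(\sigma)=\mathrm{inv}(\sigma^{-1})$, $P_k$ is self-adjoint for $\langle\cdot,\cdot\rangle_0$. Sort the permutations by $j=\sigma(k)$. The last position is in exactly $k-j$ inversions, one for each value larger than $j$. The remaining values form an arbitrary arrangement of the other letters. Hence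
$$P_k=(P_{k-1}\otimes1)R_k,\qquad R_k(\xi_1\otimes\cdots\otimes\xi_k)=\sum_{j=1}^kq^{k-j}\,\xi_1\otimes\cdots\widehat{\xi_j}\cdots\otimes\xi_k\otimes\xi_j . \tag{6}$$

**Step 2: bring $R_k$ into the form of Lemma 2.** Let $s_i$ be the flip of the tensor positions $k-i$ and $k-i+1$, and put $\tau_i=qs_i$. The $s_i$ are unitaries satisfying the braid and commutation relations, so the $\tau_i$ satisfy the hypotheses with $\rho=|q|$. The product $s_1s_2\cdots s_{m-1}$ first flips positions $k-m+1,k-m+2$, then the next pair, and so on up to $k-1,k$. So it carries the letter in position $j=k-m+1$ to the end, and $q^{m-1}=q^{k-j}$. Thus $R_k=R_{(k)}$, and Lemma 2 gives $\|R_k^{-1}\|_0\le\omega^{-1}$, hence $R_kR_k^*\ge\omega^2$.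

**Step 3: positivity of $P_k$.** This is the recalled fact; here is why it holds. By (6) and induction from $P_1=1$, $P_k$ is invertible for every value of the parameter in $(-1,1)$. Letting the parameter run from $0$ to $q$ gives a continuous path of invertible self-adjoint matrices starting at $P_k=1$. No eigenvalue can cross $0$, so $P_k>0$.

**Step 4: compare $P_k$ with $P_{k-1}\otimes1$.** By (6) and self-adjointness,
$$P_k^2=P_kP_k^*=(P_{k-1}\otimes1)R_kR_k^*(P_{k-1}\otimes1)\ge\omega^2(P_{k-1}\otimes1)^2 .$$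
The square root is operator monotone, and $P_k$, $P_{k-1}$ are positive, so
$$P_k\ge\omega\,(P_{k-1}\otimes1). \tag{7}$$
Finally $\|\xi\|_q^2=\langle P_k\xi,\xi\rangle_0\ge\omega\langle(P_{k-1}\otimes1)\xi,\xi\rangle_0=\omega\sum_p\|r_p\xi\|_q^2$. $\square$

## 7. Approximate intertwining with the Fock representation

This section builds the operators $X_k$. Splitting off the last letter in the remainder of (4) gives
$$a_j^*a(\xi)=a(L_j^*\xi)+q^k\sum_pa(r_p\xi)\,a_pa_j^* ,\qquad \xi\in F_k,\ k\ge1. \tag{8}$$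

Let $\pi$ be a representation of $A$ on $H$. Let $F_k\otimes H$ be the Hilbert tensor product with the $q$-inner product on $F_k$, and define
$$A_k:F_k\otimes H\to H,\qquad A_k(\xi\otimes h)=\pi(a(\xi))h,\qquad A_0=1_H .$$
It is bounded since $\dim F_k<\infty$; its norm will not matter. From the definition and from (8),
$$\pi(a_i)A_k=A_{k+1}(L_i\otimes1),\qquad\pi(a_j)^*A_k=A_{k-1}M_{j,k}\quad(k\ge1), \tag{9}$$
$$M_{j,k}=L_j^*|_{F_k}\otimes1+q^k\sum_pr_p\otimes\pi(a_pa_j^*) .$$
By Lemma 3, $\|r_p\|\le\omega^{-1/2}$ as a map $F_k\to F_{k-1}$, and by (2) $\|\pi(a_pa_j^*)\|\le(1-|q|)^{-1}$. Therefore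
$$\|M_{j,k}-L_j^*\otimes1\|\le K|q|^k,\qquad K=n\,\omega^{-1/2}(1-|q|)^{-1}, \tag{10}$$
with $K$ independent of $k$.

**Lemma 4.** Let $x=\sum_{|I|=|J|}c_{IJ}\,a_Ia_J^*$ be a finite sum and let $d$ be the largest $|I|$ that occurs. There are a constant $C_x$ and, for each $k\ge d$, an operator $X_k$ on $F_k\otimes H$ with
$$\pi(x)A_k=A_kX_k,\qquad\|X_k\|\le\|\pi_F(x)\|+C_x|q|^{k-d+1} . \tag{11}$$

*Proof.* Let $|I|=|J|=m\le k$ and $J=(j_1,\dots,j_m)$. In $\pi(a_J)^*=\pi(a_{j_m})^*\cdots\pi(a_{j_1})^*$ the factor with $j_1$ acts first. Applying (9) $m$ times with stars and then $m$ times without,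
$$\pi(a_Ia_J^*)A_k=\pi(a_I)A_{k-m}M_{j_m,k-m+1}\cdots M_{j_1,k}=A_k\,(L_I\otimes1)\,M_{j_m,k-m+1}\cdots M_{j_1,k} ,$$
where $L_I=L_{i_1}\cdots L_{i_m}$. Let $X_k$ be the sum of the $c_{IJ}(L_I\otimes1)M_{j_m,k-m+1}\cdots M_{j_1,k}$.

Put $c=(1-|q|)^{-1/2}$. Then $\|L_i\|\le c$, and $\|M_{j,l}\|\le c+K$ for all $l\geq 1$. Replace the factors $M$ by $L^*\otimes1$ one at a time. There are $m$ replacements. Each changes the product of the $M$'s by at most $(c+K)^{m-1}K|q|^{k-m+1}$, because the index of every $M$ is at least $k-m+1$. After all replacements the term becomes $\pi_F(a_Ia_J^*)|_{F_k}\otimes1$. Since $|q|^{k-m+1}\le|q|^{k-d+1}$,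
$$\bigl\|X_k-\pi_F(x)|_{F_k}\otimes1\bigr\|\le C_x|q|^{k-d+1},\qquad C_x=\sum|c_{IJ}|\,m\,c^m(c+K)^{m-1}K ,$$
with $m=|I|$ in each term (terms with $m=0$ contribute $0$). Here $\pi_F(x)$ maps $F_k$ to itself because $x$ has degree zero, and $\|\pi_F(x)|_{F_k}\otimes1\|\le\|\pi_F(x)\|$. $\square$

## 8. Degree-zero elements: an eigenvector and a dichotomy

This section shows that Fock space computes the universal norm in degree zero.

**Proposition 5.** $\|x\|=\|\pi_F(x)\|$ for all $x\in A_0^{\rm alg}$.

*Proof.* The inequality $\|\pi_F(x)\|\le\|x\|$ holds by definition of the universal norm. For the other, $\|x\|^2=\|x^*x\|$ and $x^*x\in A_0^{\rm alg}$, so we may assume $x=x^*$.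

**Step 1: choose a representation with an extremal eigenvector.** For a self-adjoint element of a $C^*$-algebra there is a pure state $\varphi$ with $|\varphi(x)|=\|x\|$. Let $\pi$ be its GNS representation on $H$, which is irreducible, with unit cyclic vector $h$. Then
$$\|x\|=|\langle\pi(x)h,h\rangle|\le\|\pi(x)h\|\,\|h\|\le\|x\| .$$
Equality holds in the Cauchy–Schwarz inequality, so $\pi(x)h=\lambda h$, with $\lambda=\varphi(x)\in\mathbb R$ and $|\lambda|=\|x\|$.

**Step 2: the case $A_k^*h\ne0$ for all $k$.** Taking adjoints in (11) and using $\pi(x)^*=\pi(x)$, we get $X_k^*A_k^*h=A_k^*\pi(x)h=\lambda A_k^*h$. So $\lambda$ is an eigenvalue of $X_k^*$ and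
$$\|x\|=|\lambda|\le\|X_k\|\le\|\pi_F(x)\|+C_x|q|^{k-d+1}$$
for all $k\ge d$. Let $k\to\infty$.

**Step 3: the case $A_k^*h=0$ for some $k$.** Here we find a vacuum vector. We have $A_l^*h=0$ if and only if $h$ is orthogonal to $\pi(a_I)H$ for all $|I|=l$, that is, $\pi(a_I)^*h=0$ for all $|I|=l$. Take $k$ minimal with $A_k^*h=0$; then $k\ge1$ because $A_0=1$. By minimality there is $J$ with $|J|=k-1$ and $v=\pi(a_J)^*h\ne0$. For every $i$, $\pi(a_i)^*v=\pi(a_Ja_i)^*h=0$, since $a_Ja_i$ is a word of length $k$.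

Normalize $v$. Its vector state vanishes on every Wick monomial $a_Ia_{J'}^*$ other than $\mathbf 1$: if $J'$ is nonempty then $\pi(a_{J'})^*v=0$, and if $J'$ is empty and $I$ is not then $\langle\pi(a_I)v,v\rangle=\langle v,\pi(a_I)^*v\rangle=0$. The vector state of $\Omega$ in $\pi_F$ vanishes on the same monomials for the same reason. Both states are $1$ on $\mathbf 1$, and Wick monomials span a dense subspace of $A$, so the states are equal. The vector $v$ is cyclic because $\pi$ is irreducible, and $\Omega$ is cyclic for $\pi_F$. By uniqueness of the GNS construction, $\pi\simeq\pi_F$. Hence $\|x\|=|\lambda|\le\|\pi(x)\|=\|\pi_F(x)\|$. $\square$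

## 9. Averaging over the circle

This section passes from degree zero to all of $A$ and finishes the proof of Theorem 1.

**Step 1: the conditional expectation.** For $|z|=1$ the elements $za_i$ satisfy (1), so by universality $\gamma_z(a_i)=za_i$ defines an automorphism of $A$, with inverse $\gamma_{\bar z}$. The map $z\mapsto\gamma_z(y)$ is norm continuous for polynomials $y$, hence for all $y\in A$, since every $\gamma_z$ is isometric. Put
$$E(y)=\int_{\mathbb T}\gamma_z(y)\,dz\qquad\text{(normalized Haar measure).}$$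
On a homogeneous polynomial of degree $m$, $\gamma_z$ is multiplication by $z^m$. So $E$ maps a polynomial to its degree-zero part, and by continuity $E(A)=\overline{A_0^{\rm alg}}$. By Proposition 5, $\pi_F$ is isometric on $E(A)$.

**Step 2: $E$ is faithful.** Suppose $E(y^*y)=0$ and let $\varphi$ be a state. The function $z\mapsto\varphi(\gamma_z(y^*y))$ is continuous, nonnegative and has integral $\varphi(E(y^*y))=0$. So it vanishes at $z=1$: $\varphi(y^*y)=0$. This holds for every state, so $y^*y=0$ and $y=0$.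

**Step 3: conclusion.** Let $U_z$ be the unitary on $\mathcal F^q$ that acts as $z^k$ on $F_k$. Then $U_zL_iU_z^*=zL_i$, so $\pi_F(\gamma_z(y))=U_z\pi_F(y)U_z^*$. If $\pi_F(y)=0$, then
$$\pi_F(E(y^*y))=\int_{\mathbb T}U_z\,\pi_F(y^*y)\,U_z^*\,dz=0 .$$
By Step 1, $E(y^*y)=0$, and by Step 2, $y=0$. This proves Theorem 1. $\blacksquare$

## 10. A spectral gap and a criterion for faithfulness

**Corollary 6.** Let $|q|<1$.

(a) $C^*(q\text{-CCR})\simeq\mathcal E_q$. Hence (for $n\ge2$, the range of the recalled facts) it is exact and embeds into $\mathbb K\mathcal O_n$, it contains a copy of $\mathbb K\mathcal O_n$, and for $|q|<0.44$ it is isomorphic to $\mathbb K\mathcal O_n$.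

(b) In every representation, the spectrum of $\sum_ia_ia_i^*$ lies in $\{0\}\cup[\omega,\infty)$.

(c) A representation $\pi$ of $C^*(q\text{-CCR})$ is faithful if and only if there is $v\ne0$ with $\pi(a_i)^*v=0$ for all $i$.

(d) Theorem 1 also holds for countably infinitely many generators.

*Proof.* **Part (a).** The isomorphism is Theorem 1. The rest is facts 3 and 4 of Section 3 for $q\ne0$. For $q=0$ the algebra is $\mathbb K\mathcal O_n$ by fact 2, and it is exact because it embeds by fact 3 into some $\mathcal E_{q'}$ with $0<|q'|<1$, which is exact by fact 4, and $C^*$-subalgebras of exact $C^*$-algebras are exact.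

**Part (b).** Put $b=\sum_ia_ia_i^*\in A$. The spectrum of $\pi(b)$ is contained in that of $b$, which by Theorem 1 equals the spectrum of $\pi_F(b)$. So we compute in $\pi_F$. Let $W$ reverse the order of the tensor factors in $(\mathbb C^n)^{\otimes k}$. Conjugation by $W$ turns $U_\sigma$ into $U_{w\sigma w}$ with $w(i)=k+1-i$, and $\mathrm{inv}(w\sigma w)=\mathrm{inv}(\sigma)$, since reversing both positions and values preserves inversions. So $W$ commutes with $P_k$ (and likewise in $k-1$ factors), and conjugating (7) by $W$ gives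
$$P_k\ge\omega\,(1\otimes P_{k-1}) .$$
Consider the bijection $L:\mathbb C^n\otimes F_{k-1}\to F_k$, $e_i\otimes\xi\mapsto L_i\xi$. It is the identity on tensors, so $\|L\zeta\|^2=\langle P_k\zeta,\zeta\rangle_0\ge\omega\langle(1\otimes P_{k-1})\zeta,\zeta\rangle_0=\omega\|\zeta\|^2$, that is, $L^*L\ge\omega$. Since $L$ is an invertible map between finite-dimensional spaces, $LL^*$ has the same spectrum as $L^*L$. From $L^*\eta=\sum_ie_i\otimes L_i^*\eta$ we get $\sum_iL_iL_i^*|_{F_k}=LL^*\ge\omega$ for $k\ge1$, and $\sum_iL_iL_i^*\Omega=0$. So $\pi_F(b)$ is $0$ on $\mathbb C\Omega$ and at least $\omega$ on its complement.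

**Part (c).** If such a $v$ exists, normalize it. As in Step 3 of Proposition 5, its vector state is the vacuum state, so the cyclic subrepresentation generated by $v$ is equivalent to $\pi_F$. This is faithful by Theorem 1, so $\pi$ is faithful.

Conversely, by (b) the function $\chi_{\{0\}}$ is continuous on the spectrum of $b$, so $e=\chi_{\{0\}}(b)\in A$. By the computation in (b), $\pi_F(e)$ is the projection onto $\ker\pi_F(b)=\mathbb C\Omega$, so $e\ne0$. If $\pi$ is faithful, then $\pi(e)\ne0$. For $v\ne0$ in its range, $be=0$ gives $\sum_i\|\pi(a_i)^*v\|^2=\langle\pi(b)v,v\rangle=0$.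

**Part (d).** The bound (2) holds for each generator, so the universal $C^*$-algebra $A_\infty$ of $a_1,a_2,\dots$ exists. The Fock space $\mathcal F^q(\ell^2)$ is built from finite linear combinations of tensors of the $e_i$. Each such vector lies in some $\mathcal F^q(\mathbb C^N)$, so positivity and the bounds on the $L_i$ carry over. Let $x$ be a polynomial; it involves only $a_1,\dots,a_N$ for some $N$. Every representation of $A_\infty$ restricts to a representation of the relations for $a_1,\dots,a_N$, so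
$$\|x\|_{A_\infty}\le\|x\|_{A_N}=\|\pi_F^{(N)}(x)\|\le\|\pi_F^{(\infty)}(x)\| .$$
The equality is Theorem 1 for $N$ generators. The last inequality holds because, by (3), $\mathcal F^q(\mathbb C^N)\subset\mathcal F^q(\ell^2)$ is invariant under $L_i$ and $L_i^*$ for $i\le N$, and the restriction is $\pi_F^{(N)}$. So $\pi_F^{(\infty)}$ is isometric on a dense subalgebra, hence on $A_\infty$. $\square$

## 11. The endpoints $q=1$ and $q=-1$

The range $|q|<1$ is sharp.

For $q=1$ there are no bounded representations, by the Wintner–Wielandt theorem: $a_1^*a_1-a_1a_1^*=\mathbf 1$ is impossible for bounded operators. (If it held, then $a_1^*a_1^m-a_1^ma_1^*=m\,a_1^{m-1}$ for all $m\geq 1$. So $m\|a_1^{m-1}\|\le2\|a_1\|^2\|a_1^{m-1}\|$ for $m\ge2$, and $a_1^{m-1}=0$ for large $m$. Then the identity gives $a_1^{m-2}=0$, and going down we reach $\mathbf 1=0$.)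

For $q=-1$ we have $a_i^*a_i+a_ia_i^*=\mathbf 1$, so the generators have norm at most $1$ in every representation. The form is given by $P_k=\sum_\sigma\mathrm{sgn}(\sigma)U_\sigma$, which satisfies $P_k=P_k^*$ and $P_k^2=k!\,P_k$. So it is only semidefinite, and the Fock representation lives on the quotient by the null vectors, the antisymmetric Fock space. If $s$ is the transposition of the first two positions, $P_kU_s=-P_k$, so $P_k(e_1\otimes e_1\otimes\xi)=0$, and therefore $\pi_F(a_1^2)=0$. On the other hand, let $\gamma_1,\dots,\gamma_n$ be self-adjoint anticommuting unitaries, for example $\gamma_i=Z\otimes\cdots\otimes Z\otimes X\otimes1\otimes\cdots\otimes1$ on $(\mathbb C^2)^{\otimes n}$ with Pauli matrices $X$ (in place $i$) and $Z$. Then $a_i=\gamma_i/\sqrt2$ satisfies $a_i^*a_j+a_ja_i^*=\frac12(\gamma_i\gamma_j+\gamma_j\gamma_i)=\delta_{ij}$ and $a_1^2=\frac12$. So $\pi_F$ is not faithful at $q=-1$.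

## 12. Wick algebras with a braided coefficient operator

**Definition.** Let $\mathcal H=\mathbb C^n$, $n\ge1$. Let $T=T^*\in B(\mathcal H\otimes\mathcal H)$ with $\|T\|\le\rho<1$ satisfy $T_1T_2T_1=T_2T_1T_2$ on $\mathcal H^{\otimes3}$, where $T_i$ is $T$ acting on the factors $i,i+1$. Write $T(e_j\otimes e_k)=\sum_{i,l}t_{jk}^{il}\,e_i\otimes e_l$. The associated $*$-algebra has generators $a_1,\dots,a_n$ and relations
$$a_i^*a_j=\delta_{ij}\mathbf 1+\sum_{k,l}t_{jk}^{il}\,a_la_k^* . \tag{12}$$
(Self-adjointness of $T$ says $t_{il}^{jk}=\overline{t_{jk}^{il}}$, so the adjoint of the relation for $(i,j)$ is the relation for $(j,i)$.)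

*Examples.* $T=q\cdot$flip gives $q$-CCR. More generally, let $T(e_j\otimes e_k)=q_{kj}\,e_k\otimes e_j$ with $q_{kj}=\overline{q_{jk}}$ and $|q_{jk}|\le\rho$. Then $T=T^*$ and $\|T\|\leq \rho$, and both sides of the braid relation send $e_a\otimes e_b\otimes e_c$ to $q_{ba}q_{ca}q_{cb}\,e_c\otimes e_b\otimes e_a$. The relations are $a_i^*a_j=\delta_{ij}\mathbf 1+q_{ij}a_ja_i^*$. For instance, $n=2$, $q_{11}=q_{22}=0$, $q_{12}=\frac{\mathrm i}{2}$, $q_{21}=-\frac{\mathrm i}{2}$ gives two isometries with $a_1^*a_2=\frac{\mathrm i}{2}a_2a_1^*$.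

In a bounded representation on $H$ put $a:\mathcal H\otimes H\to H$, $a(e_i\otimes h)=a_ih$, so that $a^*h=\sum_ie_i\otimes a_i^*h$. The relations (12) are equivalent to
$$a^*a=1+(1\otimes a)(T\otimes1)(1\otimes a^*), \tag{13}$$
because the right side sends $e_j\otimes h$ to $e_j\otimes h+\sum_{i,k,l}t_{jk}^{il}\,e_i\otimes a_la_k^*h$. Hence $\|a\|^2\le1+\rho\|a\|^2$, so $\|a\|^2\le(1-\rho)^{-1}$, and the universal $C^*$-algebra exists.

**Theorem 7.** The Fock representation of the universal $C^*$-algebra of the relations (12) exists and is faithful.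

*Proof.* **Step 1: the operators $P_k$ and their two factorizations.** Let $s_i\in S_k$ be the transposition of $i$ and $i+1$. The length of $\sigma$ in these generators is $\mathrm{inv}(\sigma)$. By Matsumoto's theorem, any two reduced words for $\sigma$ are related by braid and commutation moves. So $T_\sigma=T_{i_1}\cdots T_{i_r}$, for a reduced word $\sigma=s_{i_1}\cdots s_{i_r}$, is well defined. Put $P_k=\sum_{\sigma\in S_k}T_\sigma$ and $P_0=1$. Reversing a reduced word gives $T_{\sigma^{-1}}=T_\sigma^*$, so $P_k=P_k^*$.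

Let $j=\sigma^{-1}(1)$ and $c_j=s_1s_2\cdots s_{j-1}$. As a function, $c_j$ sends $j$ to $1$ and maps the other points onto $\{2,\dots,k\}$ preserving their order. So $\sigma=\theta c_j$ with $\theta(1)=1$. In $\sigma$, position $j$ carries the value $1$ and is in $j-1$ inversions; the other inversions correspond to those of $\theta$. Thus $\mathrm{inv}(\sigma)=\mathrm{inv}(\theta)+(j-1)$. A reduced word of $\theta$ in $s_2,\dots,s_{k-1}$ followed by $s_1\cdots s_{j-1}$ is therefore a reduced word of $\sigma$, and $T_\sigma=T_\theta T_1\cdots T_{j-1}$. Summing over $\theta$ and $j$,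
$$P_k=(1\otimes P_{k-1})R_k^\ell,\qquad R_k^\ell=1+T_1+T_1T_2+\cdots+T_1T_2\cdots T_{k-1} .$$
In the same way, with $j=\sigma^{-1}(k)$ and $c_j'=s_{k-1}s_{k-2}\cdots s_j$, which sends $j$ to $k$ and preserves the order of the other points, $\mathrm{inv}(\sigma)=\mathrm{inv}(\theta)+(k-j)$ and
$$P_k=(P_{k-1}\otimes1)R_k^r,\qquad R_k^r=1+T_{k-1}+T_{k-1}T_{k-2}+\cdots+T_{k-1}\cdots T_1 .$$

**Step 2: positivity and comparison.** Lemma 2 applies with $\tau_i=T_i$ to $R_k^\ell$ and with $\tau_i=T_{k-i}$ to $R_k^r$. So both are invertible with inverses of norm at most $\omega_\rho^{-1}$. Also $\|R_k^\ell\|,\|R_k^r\|\le\sum_{j\ge0}\rho^j=(1-\rho)^{-1}$. By induction $P_k$ is invertible. The same holds with $T$ replaced by $tT$, $0\le t\le1$. So $P_k$ is joined to $1$ by a norm-continuous path of invertible self-adjoint operators, and $P_k>0$. From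
$$P_k^2=(P_{k-1}\otimes1)R_k^rR_k^{r*}(P_{k-1}\otimes1)=(1\otimes P_{k-1})R_k^\ell R_k^{\ell*}(1\otimes P_{k-1})$$
and operator monotonicity of the square root we get
$$P_k\ge\omega_\rho\,(P_{k-1}\otimes1),\qquad P_k\le(1-\rho)^{-1}(1\otimes P_{k-1}) . \tag{14}$$

**Step 3: the Fock representation.** Let $F_k$ be $\mathcal H^{\otimes k}$ with the inner product $\langle P_k\cdot,\cdot\rangle_0$, let $\mathcal F=\bigoplus_kF_k$, with unit vector $\Omega\in F_0=\mathbb C\Omega$, and let $L_i\xi=e_i\otimes\xi$. Let $L:\mathcal H\otimes F_{k-1}\to F_k$ be the identity on tensors. By (14), $\|L\|\le(1-\rho)^{-1/2}$ for every $k$, so the $L_i$ are bounded with $\|L_i\|\le(1-\rho)^{-1/2}$. The adjoint is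
$$L^*=(1\otimes P_{k-1})^{-1}P_k=R_k^\ell ,$$
since $\langle L\zeta,\eta\rangle_{F_k}=\langle\zeta,P_k\eta\rangle_0$, while the inner product of $\mathcal H\otimes F_{k-1}$ is $\langle\cdot,(1\otimes P_{k-1})\,\cdot\rangle_0$. We must check (13) for $L$. On $\mathcal H\otimes F_0$ it says $L^*L=R_1^\ell=1$, which holds, since $L^*\Omega=0$. On $\mathcal H\otimes F_k$ with $k\ge1$ it says $R_{k+1}^\ell=1+T_1(1\otimes R_k^\ell)$, which is clear from $1\otimes R_k^\ell=1+T_2+T_2T_3+\cdots+T_2\cdots T_k$. So $a_i\mapsto L_i$ is a representation $\pi_F$; the vector $\Omega$ is cyclic, and $L_i^*\Omega=0$ for all $i$.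

**Step 4: exact intertwining with remainder.** Let $\pi$ be a representation on $H$; we write $a_i$ for $\pi(a_i)$. Put $A_0=1$ and $A_k=a(1\otimes a)\cdots(1_{k-1}\otimes a):F_k\otimes H\to H$, where $1_l$ is the identity of $\mathcal H^{\otimes l}$. Thus $A_k(e_{i_1}\otimes\cdots\otimes e_{i_k}\otimes h)=a_{i_1}\cdots a_{i_k}h$. We claim that for $k\ge1$
$$a^*A_k=(1\otimes A_{k-1})(R_k^\ell\otimes1)+(1\otimes A_k)(T_1\cdots T_k\otimes1)(1_k\otimes a^*) . \tag{15}$$
For $k=1$ this is (13). For $k\ge2$ use $A_k=a(1\otimes A_{k-1})$, then (13), then (15) for $k-1$. Writing $T_i$ also for $T_i\otimes1$,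
$$a^*A_k=(1\otimes A_{k-1})+(1\otimes a)T_1(1\otimes a^*A_{k-1}),$$
$$1\otimes a^*A_{k-1}=(1_2\otimes A_{k-2})(1\otimes R_{k-1}^\ell)+(1_2\otimes A_{k-1})\,T_2\cdots T_k\,(1_k\otimes a^*) .$$
Since $T_1$ acts on the first two factors, $T_1(1_2\otimes A_l)=(1_2\otimes A_l)T_1$, and $(1\otimes a)(1_2\otimes A_l)=1\otimes A_{l+1}$. So
$$a^*A_k=(1\otimes A_{k-1})\bigl[1+T_1(1\otimes R_{k-1}^\ell)\bigr]+(1\otimes A_k)\,T_1T_2\cdots T_k\,(1_k\otimes a^*) ,$$
and the bracket is $R_k^\ell$. This proves (15). Now $1\otimes A_k=(1\otimes A_{k-1})(1_k\otimes a)$ and $R_k^\ell=L^*$, so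
$$a^*A_k=(1\otimes A_{k-1})\bigl[L^*\otimes1+N_k\bigr],\qquad N_k=(1_k\otimes a)(T_1\cdots T_k\otimes1)(1_k\otimes a^*) , \tag{16}$$
where $N_k:F_k\otimes H\to\mathcal H\otimes F_{k-1}\otimes H$.

**Step 5: the remainder is small in the deformed norms.** We bound $N_k$ as a composition of three maps.

- The map $1_k\otimes a^*:F_k\otimes H\to F_k\otimes\mathcal H\otimes H$ has norm at most $\|a\|$.
- Let $C=T_1\cdots T_k:F_k\otimes\mathcal H\to\mathcal H\otimes F_k$. As in the proof of Lemma 2, $CT_i=T_{i+1}C$ for $1\le i\le k-1$, so $C(P_k\otimes1)=(1\otimes P_k)C$. The same holds for polynomials in these operators, hence for their square roots: $C(P_k\otimes1)^{1/2}=(1\otimes P_k)^{1/2}C$. Therefore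
$$\|C\zeta\|_{\mathcal H\otimes F_k}=\|(1\otimes P_k)^{1/2}C\zeta\|_0=\|C(P_k\otimes1)^{1/2}\zeta\|_0\le\rho^k\,\|\zeta\|_{F_k\otimes\mathcal H} .$$
- The map $1_k\otimes a:\mathcal H\otimes F_k\otimes H\to\mathcal H\otimes F_{k-1}\otimes H$ is the identity on tensors $F_k\to F_{k-1}\otimes\mathcal H$, of norm at most $\omega_\rho^{-1/2}$ by (14), followed by $a$ on the last two factors.

So $\|N_k\|\le\rho^k\omega_\rho^{-1/2}\|a\|^2\le K\rho^k$ with $K=\omega_\rho^{-1/2}(1-\rho)^{-1}$. Taking the $j$-th component in the first factor $\mathcal H$ of (16), and from the definition of $A_k$,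
$$\pi(a_j)^*A_k=A_{k-1}(L_j^*\otimes1+N_{j,k}),\quad\|N_{j,k}\|\le K\rho^k,\qquad\pi(a_i)A_k=A_{k+1}(L_i\otimes1) .$$

**Step 6: the norm in degree zero.** These are (9) and (10) with $\rho$ in place of $|q|$. Moving stars to the right by (12) shows as in Section 1 that Wick monomials span, and (12) is homogeneous, so the degree-zero part is spanned by the $a_Ia_J^*$ with $|I|=|J|$. The proof of Lemma 4, with $c=(1-\rho)^{-1/2}$ and $M_{j,k}=L_j^*\otimes1+N_{j,k}$, gives $\pi(x)A_k=A_kX_k$ with $\|X_k\|\le\|\pi_F(x)\|+C_x\rho^{k-d+1}$ for $x$ of degree zero and $k\ge d$.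

Let $x=x^*$ have degree zero; the general case follows by passing to $x^*x$. Choose a pure state with $|\varphi(x)|=\|x\|$, with irreducible GNS representation $\pi$ and unit cyclic vector $h$. As before, $\pi(x)h=\lambda h$ with $|\lambda|=\|x\|$. If $A_k^*h\ne0$ for all $k$, then $X_k^*A_k^*h=\lambda A_k^*h$ gives $\|x\|\le\|X_k\|$ for all $k\ge d$, and $k\to\infty$ gives $\|x\|\le\|\pi_F(x)\|$. Otherwise take $k\ge1$ minimal with $A_k^*h=0$, and $J$ with $|J|=k-1$ and $v=\pi(a_J)^*h\ne0$. Then $\pi(a_i)^*v=\pi(a_Ja_i)^*h=0$ for all $i$. The normalized vector state of $v$ and the vacuum state both vanish on all Wick monomials except $\mathbf 1$, so they agree, and since both vectors are cyclic, $\pi\simeq\pi_F$. Again $\|x\|\le\|\pi_F(x)\|$. So $\pi_F$ is isometric on degree-zero polynomials.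

**Step 7: all elements.** By homogeneity $\gamma_z(a_i)=za_i$ is a point-norm continuous action of $\mathbb T$ on the universal $C^*$-algebra. Its average $E$ is faithful and maps onto the closure of the degree-zero polynomials, where $\pi_F$ is isometric. With $U_z=z^k$ on $F_k$ we have $\pi_F\circ\gamma_z=U_z\,\pi_F(\cdot)\,U_z^*$. If $\pi_F(y)=0$, then $\pi_F(E(y^*y))=\int U_z\pi_F(y^*y)U_z^*\,dz=0$, so $E(y^*y)=0$ and $y=0$. $\blacksquare$
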